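# Horizontal currents on Carnot groups that the Carnot–Carathéodory metric does not see

## 1. The guess that horizontality is the only obstruction

A Carnot group $\mathbb G$ carries two kinds of distance. A Riemannian distance $d_R$ lets one move in all directions at comparable cost. The Carnot–Carathéodory distance $d_{CC}$ lets one move along horizontal curves only. A $k$-dimensional current for $d_{CC}$ is also a current for $d_R$, and it then satisfies a condition $(\ast)$, stated below, which says roughly that the current only has horizontal tangent planes. The question of this lecture is the converse: if a current for $d_R$ satisfies $(\ast)$, does it come from a current for $d_{CC}$?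

The answer one would first guess is *yes*. The two distances differ only in non-horizontal directions, and $(\ast)$ says that the current does not look in those directions. The guess is supported by two theorems, quoted as (ii) and (iii) below, which confirm it for currents whose mass is absolutely continuous and for currents whose boundary has locally finite mass. We shall test the guess, watch it survive every easy case, and then see it fail.

**Carnot groups.** Throughout, $\mathbb G$ is a Carnot group of step $s$ with Haar measure $\mu$ and Lie algebra $\mathfrak g=V_1\oplus\dots\oplus V_s$, where $V_s\ne 0$, $[V_1,V_j]=V_{j+1}$ for $j<s$ and $[V_1,V_s]=0$. Put $n=\dim V_1$ and $N=\dim\mathfrak g$. Elements of $\mathfrak g$ are left-invariant vector fields, and the fields in $V_1$ span the horizontal bundle. Fix a Euclidean norm $|\cdot|$ on $\mathfrak g$. The distance $d_{CC}(g,g')$ is the infimum of the lengths of horizontal curves from $g$ to $g'$, length being measured by $|\cdot|$ on $V_1$. It is left-invariant, complete, and induces the usual topology.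 Write $\|g\|=d_{CC}(e,g)$. Via $\exp$ we identify $\mathbb G$ with $\mathfrak g\cong\mathbb R^N$ as a manifold. Any Riemannian distance $d_R$ is locally bi-Lipschitz to the Euclidean distance in these coordinates, and $d_R\le C\,d_{CC}$ on compact sets. Write $\mathbb G_R=(\mathbb G,d_R,\mu)$ and $\mathbb G_{CC}=(\mathbb G,d_{CC},\mu)$.

The running example is the first Heisenberg group $\mathbb H^1$, with $V_1=\mathrm{span}(X,Y)$, $V_2=\mathrm{span}(Z)$, $[X,Y]=Z$. Here $\|\exp(tX)\|=|t|\,|X|$, whereas $\|\exp(tZ)\|$ is comparable to $|t|^{1/2}$.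

Three facts about $d_{CC}$ will be used. Let $\xi=(\xi_1,\dots,\xi_n):\mathbb G\to\mathbb R^n$, where $\xi(\exp(v_1+\dots+v_s))$ is the coordinate vector of $v_1\in V_1$ in an orthonormal basis $X_1,\dots,X_n$ of $V_1$. By the Baker–Campbell–Hausdorff formula the $V_1$-component of $\log(\exp u\exp v)$ is the sum of the $V_1$-components of $u$ and $v$, so $\xi$ is a smooth homomorphism. Hence $d\xi_i(X_j)=\delta_{ij}$, and $d\xi_i$ kills the left-invariant fields in $V_2\oplus\dots\oplus V_s$.

* (a) $|\xi(g)|\le\|g\|$, because a horizontal curve with velocity $\sum_i a_iX_i$ is mapped by $\xi$ to a curve with velocity $a$, of the same length. Since $\xi$ is a homomorphism, each $\xi_i$ is $1$-Lipschitz for $d_{CC}$.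
* (b) $\|\exp v\|\le|v|$ for $v\in V_1$, by the curve $t\mapsto\exp(tv)$.
* (c) There is $C_1\ge1$ with $C_1^{-1}\|g\|\le\max_j|v_j|^{1/j}\le C_1\|g\|$ for $g=\exp(v_1+\dots+v_s)$, $v_j\in V_j$. Both quantities are continuous, positive off $e$, and $1$-homogeneous under the dilations $\exp(\sum v_j)\mapsto\exp(\sum t^jv_j)$, so they can be compared on a compact "unit sphere".

**Metric currents.** For a metric space $X$, $\mathcal M_k^{loc}(X)$ is the space of $k$-dimensional metric currents in the sense of Ambrosio and Kirchheim with locally finite mass. Such an $S$ is a functional $S(f,\pi^1,\dots,\pi^k)$, with $f$ Lipschitz of compact support and $\pi^i$ locally Lipschitz, having these properties: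

* multilinearity;
* continuity: $S(f,\pi_j)\to S(f,\pi)$ if $\pi_j^i\to\pi^i$ locally uniformly with Lipschitz constants uniformly bounded on each compact set;
* locality: $S(f,\pi)=0$ if some $\pi^i$ is constant near $\operatorname{spt}f$;
* mass: $|S(f,\pi)|\le\prod_i\mathrm{Lip}(\pi^i|_{\operatorname{spt}f})\int|f|\,d\|S\|$ with $\|S\|$ a locally finite measure.

The basic example on $\mathbb R^k$ is $[u](f,\pi)=\int u f\det(\partial_j\pi^i)\,dx$ with $u\in L^1$.

We always take $k\ge2$. The identity $I:\mathbb G_{CC}\to\mathbb G_R$ is locally Lipschitz, and $I_\#S(f,\pi)=S(f\circ I,\pi\circ I)$ defines $I_\#:\mathcal M_k^{loc}(\mathbb G_{CC})\to\mathcal M_k^{loc}(\mathbb G_R)$. In words, $\mathbb G_{CC}$ has *more* Lipschitz functions, so $I_\#$ only restricts $S$ to fewer test functions. Going back means extending a functional to the larger class.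

Let $\Omega^j(\mathbb G)$ be the smooth compactly supported $j$-forms. Write $\omega\in\Omega^j(\mathbb G)$ as a finite sum $\sum_if_i\,dg_i^1\wedge\dots\wedge dg_i^j$ with $f_i$ smooth of compact support and $g_i^l$ smooth, and set $T(\omega)=\sum_iT(f_i,g_i^1,\dots,g_i^j)$. This is independent of the representation, for both distances.

**Condition $(\ast)$.** A smooth $1$-form is vertical if it annihilates the horizontal bundle, as the contact form of a Heisenberg group does. A current $T$ of dimension $k\ge2$ satisfies $(\ast)$ if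
$$T(\theta\wedge\alpha+d\theta\wedge\beta)=0$$
whenever $\theta\in\Omega^1(\mathbb G)$ is vertical, $\alpha\in\Omega^{k-1}(\mathbb G)$, $\beta\in\Omega^{k-2}(\mathbb G)$.

The following results are known, for $k\ge2$.

* (i) Every $T\in\mathcal M_k^{loc}(\mathbb G_{CC})$ satisfies $(\ast)$.
* (ii) $I_\#$ restricts to an isomorphism from $\{T\in\mathcal M_k^{loc}(\mathbb G_{CC}):\|T\|\ll\mu\}$ onto $\{T\in\mathcal M_k^{loc}(\mathbb G_R):\|T\|\ll\mu\text{ and }T\text{ satisfies }(\ast)\}$.
* (iii) $I_\#$ restricts to an isomorphism from the locally normal $k$-currents on $\mathbb G_{CC}$ (those whose boundary also has locally finite mass) onto the locally normal $k$-currents on $\mathbb G_R$ that satisfy $(\ast)$.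

Marshall Williams, "Metric currents, differentiable structures, and Carnot groups", arXiv:1008.4120 (2010), says about (ii): "We do not know if the condition of absolute continuity of the mass can be removed entirely". So the question is whether $I_\#$ is always an isomorphism $\mathcal M_k^{loc}(\mathbb G_{CC})\to\{T\in\mathcal M_k^{loc}(\mathbb G_R):T\text{ satisfies }(\ast)\}$.

## 2. What $(\ast)$ says in a left-invariant coframe

Identify $\mathfrak g^*$ with the left-invariant $1$-forms. For left-invariant $\theta,X,Y$ we have $d\theta(X,Y)=-\theta([X,Y])$. Let $\theta_1,\dots,\theta_N$ be a left-invariant coframe with $\theta_1,\dots,\theta_n$ dual to $X_1,\dots,X_n$ and zero on $V_2\oplus\dots\oplus V_s$, and $\theta_j$ vertical for $j>n$. By Section 1, $\theta_i=d\xi_i$ for $i\le n$. For $A=\{a_1<\dots<a_k\}$ write $\theta_A=\theta_{a_1}\wedge\dots\wedge\theta_{a_k}$ and, for $A\subset\{1,\dots,n\}$, $X_A=X_{a_1}\wedge\dots\wedge X_{a_k}$.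

**Definition.** For $k\ge2$ let
$$K_k(\mathbb G)=\{\tau\in\Lambda_kV_1:\ \langle d\theta\wedge\beta,\tau\rangle=0\ \ \forall\,\theta\in\mathfrak g^*\text{ with }\theta|_{V_1}=0,\ \forall\,\beta\in\Lambda^{k-2}\mathfrak g^*\}.$$

If $v_1,\dots,v_k\in V_1$ are linearly independent and commute, then $0\neq v_1\wedge\dots\wedge v_k\in K_k(\mathbb G)$, because $d\theta(v_i,v_j)=-\theta([v_i,v_j])=0$ for all $i,j$.

**Lemma 1.** Let $T\in\mathcal M_k^{loc}(\mathbb G_R)$ satisfy $(\ast)$ and let $f\in C_c^\infty(\mathbb G)$. Then $T(f\theta_A)=0$ whenever $A\not\subset\{1,\dots,n\}$, and $\tau(f):=\sum_{A\subset\{1,\dots,n\}}T(f\theta_A)X_A$ lies in $K_k(\mathbb G)$.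

*Proof.* Let $\chi\in C_c^\infty(\mathbb G)$ equal $1$ near $\operatorname{spt}f$, and let $j>n$. Applying $(\ast)$ with $\theta=\chi\theta_j$, $\alpha=f\theta_{A'}$, $|A'|=k-1$, $\beta=0$ gives $T(f\theta_j\wedge\theta_{A'})=0$. Every $\theta_A$ with $A\not\subset\{1,\dots,n\}$ is $\pm\theta_j\wedge\theta_{A'}$ for some such $j,A'$, which proves the first assertion. Now apply $(\ast)$ with $\theta=\chi\theta_j$, $\alpha=0$, $\beta=f\theta_{A'}$, $|A'|=k-2$. Since $d(\chi\theta_j)=d\chi\wedge\theta_j+\chi\,d\theta_j$ and $f\,d\chi=0$, we get $T(f\,d\theta_j\wedge\theta_{A'})=0$. The form $d\theta_j\wedge\theta_{A'}$ has constant coefficients, $d\theta_j\wedge\theta_{A'}=\sum_Ac_A\theta_A$. By the first part,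
$$0=\sum_Ac_AT(f\theta_A)=\sum_{A\subset\{1,\dots,n\}}c_AT(f\theta_A)=\langle d\theta_j\wedge\theta_{A'},\tau(f)\rangle .$$
As the $\theta_j$, $j>n$, span the vertical left-invariant forms and the $\theta_{A'}$ span $\Lambda^{k-2}\mathfrak g^*$, we conclude $\tau(f)\in K_k(\mathbb G)$. $\square$

**Lemma 2.** If $K_k(\mathbb G)=0$, then the only $T\in\mathcal M_k^{loc}(\mathbb G_R)$ satisfying $(\ast)$ is $T=0$.

*Proof.* By Lemma 1, $T(f\theta_A)=0$ for all $A$ and all $f\in C_c^\infty(\mathbb G)$, so $T$ vanishes on $\Omega^k(\mathbb G)$. In particular $T(f,\pi)=0$ for $f\in C_c^\infty(\mathbb G)$ and smooth $\pi^i$. For locally $d_R$-Lipschitz $\pi^i$, Euclidean mollification gives smooth functions converging locally uniformly with Lipschitz constants bounded on compact sets, so $T(f,\pi)=0$ by continuity. A general $f$ is a uniform limit of functions in $C_c^\infty$ with supports in one compact set, and the mass bound gives $T(f,\pi)=0$. $\square$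

Now test the guess.

*Abelian groups.* If $\mathbb G$ is abelian, $d_{CC}$ is Euclidean and locally bi-Lipschitz to $d_R$. The only vertical form is $0$, so $(\ast)$ is void. Both sides are the same space, $I_\#$ is the identity, and the guess holds.

*The group $\mathbb H^1$, $k=2$.* The coframe dual to $X,Y,Z$ has $d\theta_3=-\theta_1\wedge\theta_2$. Lemma 1 says $T(f\theta_1\wedge\theta_3)=T(f\theta_2\wedge\theta_3)=0$ and $T(f\theta_1\wedge\theta_2)=0$. These are all the $2$-forms, so $T=0$. Both sides are zero by (i) once we know that $I_\#$ is injective (Lemma 3 below). The guess holds, trivially.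

*Heisenberg groups $\mathbb H^m$.* The vertical left-invariant forms are the multiples of one $\theta$, and $d\theta|_{V_1}$ is a symplectic form $\sigma$ on the $2m$-dimensional space $V_1$. Thus $K_k$ is the annihilator of $\sigma\wedge\Lambda^{k-2}V_1^*$ in $\Lambda_kV_1$. For $k\ge m+1$ the linear Lefschetz theorem says that $\sigma\wedge\cdot:\Lambda^{j}V_1^*\to\Lambda^{j+2}V_1^*$ is onto for $j=k-2\ge m-1$, so $K_k=0$. For $2\le k\le m$ there are $k$-dimensional isotropic subspaces of $V_1$. A basis of one consists of commuting vectors, so $K_k\ne0$.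

*Free Carnot groups of step at least $2$.* Here $V_2\cong\Lambda_2V_1$ via the bracket, so every element of $\Lambda^2V_1^*$ is $d\theta|_{V_1}$ for some vertical left-invariant $\theta$. Hence elements of $K_k$ annihilate all of $\Lambda^kV_1^*$, so $K_k=0$ for every $k\ge2$.

*The group $\mathbb H^1\times\mathbb R^{k-1}$.* The field $X$ and the coordinate fields $\partial_2,\dots,\partial_k$ of $\mathbb R^{k-1}$ are $k$ independent commuting horizontal fields, so $K_k\ne0$.

*Nonzero $K_k$ without commuting vectors.* Take $V_1=\mathbb R^4$, $\tau=X_1\wedge X_2+X_3\wedge X_4$, $V_2=\Lambda_2V_1/\mathbb R\tau$, with the bracket $V_1\times V_1\to V_2$ the quotient of the wedge product. This is a step-$2$ Carnot algebra (the Jacobi identity is empty in step $2$). For $k=2$ the definition says that $K_2$ is the kernel of the bracket $\Lambda_2V_1\to V_2$, that is $\mathbb R\tau$. Since $\tau\wedge\tau\ne0$, no nonzero multiple of $\tau$ has the form $v\wedge w$, so commuting vectors of $V_1$ are dependent. The construction must therefore handle a $\tau$ that is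 not the plane of an abelian subgroup.

So the interesting cases are the non-abelian groups with $K_k(\mathbb G)\neq0$.

## 3. Smooth horizontal surfaces pass the test

In $\mathbb H^1\times\mathbb R$ consider the plane $\varphi(x)=\exp(x_1X+x_2\partial_2)$. More generally let $U\subset\mathbb R^k$ be open, $\varphi:U\to\mathbb G$ of class $C^1$ with $D\varphi(x)v$ horizontal for all $x,v$, and let $Q\subset U$ be compact and convex. The segment from $x\in Q$ to $x'\in Q$ is mapped to a horizontal $C^1$ curve of length at most $C|x'-x|$, where $C$ bounds $|D\varphi|$ on $Q$ in the horizontal norm. So $\varphi|_Q$ is Lipschitz into $\mathbb G_{CC}$, not only into $\mathbb G_R$. For $u\in L^1(Q)$ the push-forward $\varphi_\#[u]$ is a current on $\mathbb G_{CC}$, and its image under $I_\#$ is the same push-forward taken in $\mathbb G_R$. The guess holds for these currents, even though $\|\varphi_\#[u]\|$ need not be absolutely continuous.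

The proof used segments inside the parameter domain. A set of parameters with no curves in it gives no such control, and this is where we shall look.

## 4. Extending by smoothing: the bound survives, the limit is the issue

Suppose $T$ satisfies $(\ast)$ and we want $S$ with $I_\#S=T$. The sensible attempt is to smooth the test functions. For a locally $d_{CC}$-Lipschitz $\pi$ and $0\le\eta_\epsilon\in C_c^\infty(\mathbb G)$ with $\int\eta_\epsilon\,d\mu=1$ and $\operatorname{spt}\eta_\epsilon\to\{e\}$ put
$$\pi_\epsilon(g)=\int\eta_\epsilon(y)\,\pi(y^{-1}g)\,d\mu(y)=\int\eta_\epsilon(gy^{-1})\,\pi(y)\,d\mu(y).\tag{1}$$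
The two integrals agree because $\mathbb G$ is nilpotent, so $\mu$ is bi-invariant and inversion invariant. The second formula shows that $\pi_\epsilon$ is smooth. The first shows that $\pi_\epsilon\to\pi$ locally uniformly. If $Q$ is compact and $B'$ is a compact neighborhood of $e$ containing all $(\operatorname{spt}\eta_\epsilon)^{-1}$, then for $g,g'\in Q$ we have $|\pi(y^{-1}g)-\pi(y^{-1}g')|\le\mathrm{Lip}(\pi|_{B'Q})\,d_{CC}(g,g')$ by left-invariance, so
$$\mathrm{Lip}(\pi_\epsilon|_Q)\le\mathrm{Lip}(\pi|_{B'Q})\quad\text{for }d_{CC}.\tag{2}$$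

This settles uniqueness at once.

**Lemma 3.** $I_\#:\mathcal M_k^{loc}(\mathbb G_{CC})\to\mathcal M_k^{loc}(\mathbb G_R)$ is injective, for every Carnot group and every $k\ge2$.

*Proof.* Let $I_\#S=0$, $f\in C_c^\infty(\mathbb G)$, and let $\pi^i$ be locally $d_{CC}$-Lipschitz. The $\pi^i_\epsilon$ are smooth, hence locally $d_R$-Lipschitz. By (2) and the continuity of $S$, $S(f,\pi)=\lim_\epsilon S(f,\pi_\epsilon)=\lim_\epsilon I_\#S(f,\pi_\epsilon)=0$. A general compactly supported $f$ is a uniform limit of functions in $C_c^\infty$ with supports in a fixed compact set (apply (1) to $f$), and the mass bound gives $S(f,\pi)=0$. $\square$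

For existence, the same argument says we have no choice: $S(f,\pi)$ must be $\lim_\epsilon T(f,\pi_\epsilon)$. Half of what is needed is true. Let $f\in C_c^\infty$ have support in the interior of a compact set $Q$, and let $\pi^b$ be smooth. Expanding $d\pi^b=\sum_a(X_a\pi^b)\theta_a$ (with $X_1,\dots,X_N$ dual to the coframe), Lemma 1 discards every $\theta_A$ with $A\not\subset\{1,\dots,n\}$. Since $\theta_a=d\xi_a$ for $a\le n$,
$$T(f,\pi)=\sum_{A\subset\{1,\dots,n\}}T\bigl(f\det(X_a\pi^b)_{a\in A,\,b\le k},\ \xi_{a_1},\dots,\xi_{a_k}\bigr).$$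
Because $d_{CC}(g,g\exp(tX_a))\le|t|$, we have $|X_a\pi^b|\le\mathrm{Lip}_{CC}(\pi^b|_Q)$ on $\operatorname{spt}f$ for $a\le n$. So the mass bound for $T$ gives
$$|T(f,\pi)|\le C_Q\prod_b\mathrm{Lip}_{CC}(\pi^b|_Q)\int|f|\,d\|T\| .$$
The numbers $T(f,\pi_\epsilon)$ therefore stay bounded, with the right Carnot–Carathéodory constants. What is missing is their convergence. The differences $\pi_\epsilon-\pi_{\epsilon'}$ tend to $0$ locally uniformly and are uniformly $d_{CC}$-Lipschitz on compact sets, but their $d_R$-Lipschitz constants may blow up, and then the continuity of $T$ says nothing. This is exactly where the attempt stops, and it isolates what a counterexample has to do.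

**Lemma 4.** Let $T\in\mathcal M_k^{loc}(\mathbb G_R)$ and $f\in C_c^\infty(\mathbb G)$. Suppose there are functions $\rho_M$, locally Lipschitz for $d_R$, Lipschitz for $d_{CC}$ with constants independent of $M$, with $\rho_M\to0$ uniformly, and such that $T(f,\rho_M,\xi_2,\dots,\xi_k)\not\to0$. Then $T$ is not of the form $I_\#S$ with $S\in\mathcal M_k^{loc}(\mathbb G_{CC})$.

*Proof.* If $T=I_\#S$, then $T(f,\rho_M,\xi_2,\dots,\xi_k)=S(f,\rho_M,\xi_2,\dots,\xi_k)$, and the $\xi_i$ are $d_{CC}$-Lipschitz by (a). Continuity of $S$ gives the limit $S(f,0,\xi_2,\dots,\xi_k)=0$. $\square$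

Which $T$ can we hope for? Not a locally normal one: if $\partial T$ has locally finite mass, $\rho_M$ is smooth, and $\chi\in C_c^\infty$ is $1$ near $\operatorname{spt}f$, then $\chi\,d(f\rho_M)=f\,d\rho_M+\rho_M\,df$ gives
$$T(f,\rho_M,\xi_2,\dots,\xi_k)=\partial T(f\rho_M,\xi_2,\dots,\xi_k)-T(\chi\rho_M,f,\xi_2,\dots,\xi_k).$$
Both terms are bounded by a constant times $\sup_{\operatorname{spt}\chi}|\rho_M|$, hence tend to $0$ whatever the Lipschitz constants are. So $T$ must have a boundary of infinite mass, as the integral over a Cantor set of positive measure does.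

## 5. Exactly when absolute continuity can be dropped

**Theorem 5.** Let $\mathbb G$ be non-abelian, $k\ge2$ and $K_k(\mathbb G)\ne0$. Then there is $T\in\mathcal M_k^{loc}(\mathbb G_R)$, with compact support and finite mass, which satisfies $(\ast)$ and is not of the form $I_\#S$ with $S\in\mathcal M_k^{loc}(\mathbb G_{CC})$. If $V_1$ contains $k$ linearly independent commuting vectors, $T$ can be taken to be an integer (multiplicity one) rectifiable current in $\mathbb G_R$.

**Theorem 6.** For a Carnot group $\mathbb G$ and $k\ge2$, $I_\#$ is a bijection $\mathcal M_k^{loc}(\mathbb G_{CC})\to\{T\in\mathcal M_k^{loc}(\mathbb G_R):T\text{ satisfies }(\ast)\}$ if and only if $\mathbb G$ is abelian or $K_k(\mathbb G)=0$. If $\mathbb G$ is abelian, the two sides coincide. If $K_k(\mathbb G)=0$, both sides are $\{0\}$. In all other cases $I_\#$ is injective, but its image has infinite codimension.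

So the condition in (ii) cannot be removed. By the examples of Section 2 it is needed for every $k\ge2$ in $\mathbb H^1\times\mathbb R^{k-1}$, and in $\mathbb H^m$ for $2\le k\le m$. For $k>m$ in $\mathbb H^m$, and for every $k\ge2$ in free groups of step at least $2$, it can be dropped, but all currents involved are $0$.

## 6. Heights between $4^{-m}$ and $2^{-m}$: the model in $\mathbb H^1\times\mathbb R^{k-1}$

Suppose $T$ is the integral over a set $K$ parametrized by $x\in F\subset\mathbb R^k$, with $\xi_i=x_i$ on $K$ for $i\le k$. The natural choice in Lemma 4 is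
$$\rho_M=\xi_1-\psi_M,\qquad \psi_M\ \text{constant near each of finitely many pieces of }K.$$
The current cannot see $\psi_M$, since $d\psi_M=0$ near $K$. So $T(f,\rho_M,\xi_2,\dots)=T(f,\xi_1,\xi_2,\dots)=\mathcal L^k(F)\ne0$ if $f=1$ near $K$. We need $\psi_M\to\xi_1$ uniformly on $K$, with $d_{CC}$-Lipschitz constants independent of $M$.

Let $x_1$ range over a Cantor set $C\subset[0,1]$ whose stage-$m$ intervals have length about $2^{-m}$ and whose stage-$m$ gaps have length about $2^{-m}m^{-2}$; this makes the measure positive. Let $\psi_M$ take the value "center of $J$" on the part of $K$ over each stage-$M$ interval $J$. Across a stage-$m$ gap, $\psi_M$ jumps by up to about $2^{-m}$, while the gap is only about $2^{-m}m^{-2}$. With the flat plane the Lipschitz constant would be of order $M^2$, and the plan fails. So we separate the two sides of the gap vertically: lift the right-hand side by a height $t_m$ in the central direction. Two requirements compete.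

* For $d_{CC}$, a height $t_m$ costs about $t_m^{1/2}$, and we need $t_m^{1/2}\gtrsim2^{-m}$.
* For $d_R$, the lifted set must remain tangent to the horizontal plane, so $t_m$ must be $o$ of the gap length $2^{-m}m^{-2}$.

Any $t_m=q^m$ with $\frac14\le q<\frac12$ satisfies both. We take $t_m=3^{-m}$.

In $\mathbb H^1\times\mathbb R^{k-1}$, with $a_m(x_1)\in\{0,1\}$ recording whether $x_1$ is to the right or left of its stage-$m$ gap, set
$$w(x_1)=\sum_{m\ge0}3^{-m}a_m(x_1),\qquad\Phi(x)=\exp\Bigl(x_1X+\sum_{i\ge2}x_i\partial_i+w(x_1)Z\Bigr).$$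
Since all these fields commute, $\Phi(x)^{-1}\Phi(x')=\exp\bigl((x_1'-x_1)X+\sum_{i\ge2}(x_i'-x_i)\partial_i+(w(x_1')-w(x_1))Z\bigr)$. If $m$ is the first stage at which $x_1,x_1'$ are separated, then $|w(x_1)-w(x_1')|$ is between $\frac12 3^{-m}$ and $\frac32 3^{-m}$. Compared with $|x_1-x_1'|\gtrsim2^{-m}m^{-2}$ (for $m\ge1$) this is negligible, so the derivative of $w$ along $C$ is $0$. By (c) the $d_{CC}$-distance of the two points is at least a constant times $3^{-m/2}\ge2^{-m}$, while $|x_1-x_1'|\le2^{-m}$. For $d_R$ the set is flat, and for $d_{CC}$ it is snowflaked in the $x_1$-direction.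

In general $L=V_1$ does not commute, and then $x\mapsto\exp(x)$ is the wrong base surface: $\log(\exp(-x)\exp(x'))=x'-x-\frac12[x,x']+\dots$, and $[x,x']=[x,x'-x]$ is of the same order as $x'-x$. There the base map must also be built on a Cantor set, in all coordinates. We move from cell center to cell center by horizontal exponentials, so that two points in a common stage-$p$ cell differ by a group element of $d_{CC}$-size $O(2^{-p})$. Its components in $V_2,\dots,V_s$ are then $O(4^{-p})$, again below the gap length.

## 7. The Cantor set $F$ and the map $\Phi$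

Let $s\ge2$ and $0\ne\tau\in K_k(\mathbb G)$.

**Step 1: choice of coordinates.** This step puts $\tau$ in a form that the coordinate functions $\xi_i$ can detect. Let $L\subset V_1$ be a subspace with $\tau\in\Lambda_kL$, $d=\dim L\ge k$. In general take $L=V_1$. If $v_1,\dots,v_k\in V_1$ are independent and commute, take $L=\mathrm{span}(v_i)$, so $d=k$, and replace $\tau$ by the wedge of an orthonormal basis of $L$, a nonzero multiple of $v_1\wedge\dots\wedge v_k$. Choose the orthonormal basis $X_1,\dots,X_n$ of $V_1$ so that $X_1,\dots,X_d$ span $L$ and, after a permutation, the coefficient $\tau_{1\cdots k}$ of $X_1\wedge\dots\wedge X_k$ in $\tau$ is nonzero. In the commuting case take the chosen basis, in its order, so that $\tau=X_1\wedge\dots\wedge X_k$. Identify $\mathbb R^d=L$ via $x\mapsto\sum_{i\le d}x_iX_i$. The map $\xi$ is taken in this basis.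

**Step 2: the Cantor set.** We need positive measure, with gaps only polynomially smaller than the intervals. Let
$$\epsilon_m=(m+2)^{-2},\quad r_0=1,\quad\ell_m=\epsilon_mr_m,\quad r_{m+1}=\tfrac12(r_m-\ell_m).$$
Starting from $[0,1]$, remove from each stage-$m$ interval, of length $r_m$, its middle open interval of length $\ell_m$. This leaves two stage-$(m+1)$ intervals, its children. Let $C$ be the limit set. Since $\prod_{i=2}^{m+1}(1-i^{-2})=\frac{m+2}{2(m+1)}$, we have $r_m=2^{-m}\frac{m+2}{2(m+1)}$, so
$$2^{-m-1}\le r_m\le2^{-m},\qquad\mathcal L^1(C)=\lim_m2^mr_m=\tfrac12.\tag{3}$$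
Let $F=C^d\subset\mathbb R^d$, so $\mathcal L^d(F)=2^{-d}>0$. For $x\in F$ let $Q_m(x)$ be the stage-$m$ cube (product of stage-$m$ intervals) containing $x$, and $q_m(x)$ its center. The centers of an interval and of its child differ by $\frac12(\ell_m+r_{m+1})=\frac14(r_m+\ell_m)\le\frac12r_m$, so
$$|q_{m+1}(x)-q_m(x)|\le\tfrac12\sqrt d\,r_m,\qquad q_m(x)\to x.$$
For $x_1\in C$ let $a_m(x_1)=1$ if $x_1$ lies in the right child of its stage-$m$ interval, and $a_m(x_1)=0$ otherwise.

For $x\ne x'$ in $F$ let $p=p(x,x')$ be the last stage with $Q_p(x)=Q_p(x')$. It exists because $Q_0=[0,1]^d$ is common and $r_m\to0$. In some coordinate $x$ and $x'$ lie in different children of one stage-$p$ interval, so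
$$\ell_p\le|x-x'|.\tag{4}$$

**Step 3: the horizontal base map.** The purpose is a map over $F$ for which points in a common cell are $d_{CC}$-close. With $q_j=q_j(x)$ put
$$P_m(x)=\exp(q_0)\exp(q_1-q_0)\cdots\exp(q_m-q_{m-1}).$$
It depends only on $Q_m(x)$, and $\xi(P_m(x))=(q_m(x),0)$ because $\xi$ is a homomorphism. By left-invariance and (b), $d_{CC}(P_m,P_{m+1})=\|\exp(q_{m+1}-q_m)\|\le\frac12\sqrt d\,r_m$. Since $r_{j+1}\le\frac12r_j$, these distances sum from $m$ on to at most $\sqrt d\,r_m$. So $\Phi_0(x)=\lim_mP_m(x)$ exists and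
$$d_{CC}(P_m(x),\Phi_0(x))\le\sqrt d\,r_m,\qquad\xi(\Phi_0(x))=(x,0).\tag{5}$$

**Step 4: the vertical lift.** Fix $0\ne W\in V_s$, which is central, and set
$$w(x)=\sum_{m\ge0}3^{-m}a_m(x_1),\qquad\Phi(x)=\Phi_0(x)\exp(w(x)W),\qquad K=\Phi(F).$$
Since $s\ge2$, the lift does not change $\xi$, so $\xi(\Phi(x))=(x,0)$. If $x_1\ne x_1'$ and $m$ is the first index with $a_m(x_1)\ne a_m(x_1')$, then $\sum_{j>m}3^{-j}=\frac12 3^{-m}$ gives
$$\tfrac12 3^{-m}\le|w(x)-w(x')|\le\tfrac32\,3^{-m}.\tag{6}$$
Moreover $m\ge p(x,x')$, since $x_1,x_1'$ share their stage-$p$ interval and so $a_j(x_1)=a_j(x_1')$ for $j<p$. If $x_1=x_1'$, then $w(x)=w(x')$.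

For $x\ne x'$ in $F$ put
$$h=\Phi_0(x)^{-1}\Phi_0(x'),\quad z=\exp((w(x')-w(x))W),\quad g=\Phi(x)^{-1}\Phi(x')=hz,$$
where the last equality holds because $W$ is central. As $P_p(x)=P_p(x')$, (5) gives
$$\|h\|\le2\sqrt d\,r_p.\tag{7}$$

## 8. Flat for $d_R$, separated for $d_{CC}$

The first lemma says that $\Phi$ has horizontal first-order behavior along $F$.

**Lemma 7.** In the coordinates $\mathbb G\cong\mathbb R^N$,
$$\Phi(x')-\Phi(x)=\sum_{i\le d}(x_i'-x_i)X_i(\Phi(x))+o(|x'-x|)$$
as $|x-x'|\to0$, uniformly in $x,x'\in F$. In particular $\Phi:F\to\mathbb G_R$ is Lipschitz and $K$ is compact.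

*Proof.* Write $\log h=\sum_jh^{(j)}$ with $h^{(j)}\in V_j$. Then $h^{(1)}=x'-x$, because $\xi(h)=\xi(\Phi_0(x'))-\xi(\Phi_0(x))=(x'-x,0)$. For $j\ge2$, (c), (7) and $r_p\le1$ give $|h^{(j)}|\le C\|h\|^j\le Cr_p^2\le C4^{-p}$. Since $W$ is central, $\log g=\log h+(w(x')-w(x))W$. By (6) and $m\ge p$ the last term is at most $C3^{-p}$ (and it is $0$ if $x_1=x_1'$). Hence
$$|\log g-(x'-x)|\le C(4^{-p}+3^{-p})\le C3^{-p}.$$
By (4) and (3), $|x'-x|\ge\ell_p=\epsilon_pr_p\ge2^{-p-1}(p+2)^{-2}$, so
$$|\log g-(x'-x)|\le C(2/3)^p(p+2)^2\,|x'-x|.$$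
The bound $|x'-x|\ge2^{-p-1}(p+2)^{-2}$ also shows that $p\to\infty$ as $|x-x'|\to0$, so the right side is $o(|x'-x|)$ uniformly.

Next, $\Phi(F)$ is bounded: by (5) $\Phi_0(x)$ is within $\sqrt d$ of the fixed point $P_0$, and $0\le w\le\frac32$. Now $\Phi(x')=\Phi(x)\exp(\log g)$, and $v\mapsto\Phi(x)\exp v$ is smooth with differential at $0$ equal to $v\mapsto v(\Phi(x))$, where $v$ is regarded as a left-invariant field. The second-order error is $O(|v|^2)$ uniformly for $\Phi(x)$ and $v$ in bounded sets. Inserting $v=\log g=(x'-x)+o(|x'-x|)$ gives the expansion. It gives a Lipschitz bound for $|x-x'|$ smaller than some $\delta>0$; for the remaining pairs, boundedness of $\Phi$ gives one. On bounded sets $d_R$ is comparable to the Euclidean distance, so $\Phi$ is Lipschitz into $\mathbb G_R$, and $K=\Phi(F)$ is compact. $\square$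

The second lemma says that points separated at stage $m$ in the first coordinate are at $d_{CC}$-distance at least about $2^{-m}$. The components of $h$ and $z$ in $V_s$ might partly cancel; the triangle inequality takes care of this.

**Lemma 8.** There is $c_0>0$ such that if $x,x'\in F$, $x_1\neq x_1'$, and $m$ is the first index with $a_m(x_1)\neq a_m(x_1')$, then $d_{CC}(\Phi(x),\Phi(x'))\ge c_0r_m$.

*Proof.* Let $p=p(x,x')\le m$. Since $\xi(g)=(x'-x,0)$, (a) and (4) give $\|g\|\ge|x'-x|\ge\epsilon_pr_p\ge\epsilon_mr_p$, that is, $r_p\le(m+2)^2\|g\|$. By (c) and (6), and because $\frac12 3^{-m}\le1$ and $s\ge2$,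
$$\|z\|\ge C_1^{-1}\bigl(\tfrac12 3^{-m}|W|\bigr)^{1/s}\ge c_2\,3^{-m/2}$$
with $c_2>0$ independent of $x,x',m$. Since $z=h^{-1}g$, (7) yields
$$c_2\,3^{-m/2}\le\|z\|\le\|h\|+\|g\|\le2\sqrt d\,r_p+\|g\|\le\bigl(1+2\sqrt d\,(m+2)^2\bigr)\|g\|.$$
Because $\inf_{m\ge0}(2/\sqrt3)^m/\bigl(1+2\sqrt d\,(m+2)^2\bigr)>0$, we get $\|g\|\ge c_02^{-m}\ge c_0r_m$, and $\|g\|=d_{CC}(\Phi(x),\Phi(x'))$. $\square$

## 9. The current carried by $K$

Extend $\Phi$ to a bounded Lipschitz map $\hat\Phi:\mathbb R^d\to\mathbb G\cong\mathbb R^N$ (extend and truncate each coordinate), with values in a closed Euclidean ball $B$. Define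
$$T(f,\pi^1,\dots,\pi^k)=\int_Ff(\Phi(x))\,\bigl\langle d(\pi^1\circ\hat\Phi)\wedge\dots\wedge d(\pi^k\circ\hat\Phi),\tau\bigr\rangle\,dx.\tag{8}$$
Locally $d_R$-Lipschitz functions are Lipschitz on the compact set $B$, so the $\pi^i\circ\hat\Phi$ are Lipschitz on $\mathbb R^d$. By Rademacher's theorem their differentials exist a.e. and are bounded.

We use one observation repeatedly. Let $x\in F$ be a density point of $F$. For any unit vector $v\in\mathbb R^d$ there are $x_j\in F\setminus\{x\}$ with $x_j\to x$ and $(x_j-x)/|x_j-x|\to v$, since every open cone with vertex $x$ around $v$ fills a fixed proportion of each small ball and so meets $F$ in every neighborhood of $x$. Hence, at a density point where a function is differentiable, its differential is determined by the values of the function on $F$ near $x$. By Lebesgue's theorem a.e. point of $F$ is a density point.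

**Lemma 9.** $T\in\mathcal M_k^{loc}(\mathbb G_R)$, with finite mass, and $T(f,\pi)=0$ if $f=0$ on $K$.

*Proof.* Multilinearity and the last statement are clear from (8).

**Step 1: mass and locality.** We bound the differentials by Lipschitz constants on $\operatorname{spt}f$ only. Let $\Lambda$ be the Lipschitz constant of $\Phi:F\to(\mathbb G,d_R)$. Let $x\in F$ be a density point with $f(\Phi(x))\ne0$ at which all $\pi^i\circ\hat\Phi$ are differentiable. If $x_j\in F$ and $x_j\to x$, then $f(\Phi(x_j))\ne0$ for large $j$, so
$$|\pi^i(\Phi(x_j))-\pi^i(\Phi(x))|\le\mathrm{Lip}(\pi^i|_{\operatorname{spt}f})\,\Lambda\,|x_j-x|.$$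
By the observation, $|d(\pi^i\circ\hat\Phi)_x|\le\Lambda\,\mathrm{Lip}(\pi^i|_{\operatorname{spt}f})$. Hence
$$|T(f,\pi)|\le C_\tau\Lambda^k\prod_i\mathrm{Lip}(\pi^i|_{\operatorname{spt}f})\int_F|f\circ\Phi|\,dx,$$
so $\|T\|\le C_\tau\Lambda^k\,\Phi_\#(\mathcal L^d\llcorner F)$, a finite measure concentrated on $K$. If some $\pi^i$ is constant near $\operatorname{spt}f$, its Lipschitz constant there (or, if that neighborhood is taken in pieces, its differential at each relevant $x$, by the same limit) is $0$, so $T(f,\pi)=0$.

**Step 2: continuity.** Let $\pi^i_j\to\pi^i$ locally uniformly with Lipschitz constants bounded on each compact set. Using the compact set $B$, $u^i_j=\pi^i_j\circ\hat\Phi\to u^i=\pi^i\circ\hat\Phi$ uniformly on $\mathbb R^d$, with uniformly bounded Lipschitz constants. We claim that for $0\le l\le k$ and each choice of indices the forms $du^{i_1}_j\wedge\dots\wedge du^{i_l}_j$ converge to $du^{i_1}\wedge\dots\wedge du^{i_l}$ coefficientwise weakly-$*$ in $L^\infty(\mathbb R^d)$. The case $l=0$ is trivial. Let $l\ge1$. The coefficients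 are uniformly bounded, so it suffices to test against $\varphi\in C_c^\infty(\mathbb R^d)$, which are dense in $L^1$. For a constant-coefficient $(d-l)$-form $\gamma$ (and $l\le k\le d$, so such $\gamma$ pick out all coefficients),
$$\int\varphi\,du^{i_1}_j\wedge du^{i_2}_j\wedge\dots\wedge du^{i_l}_j\wedge\gamma=-\int u^{i_1}_j\,d\varphi\wedge du^{i_2}_j\wedge\dots\wedge du^{i_l}_j\wedge\gamma .$$
For smooth functions this is Stokes' theorem applied to $\varphi\,u^{i_1}_j\,du^{i_2}_j\wedge\dots\wedge du^{i_l}_j\wedge\gamma$. For Lipschitz functions mollify: the functions converge locally uniformly, the differentials converge a.e. and boundedly. On the right side $u^{i_1}_j\,d\varphi\to u^{i_1}d\varphi$ uniformly with supports in a fixed compact set, hence in $L^1$, and $du^{i_2}_j\wedge\dots\wedge du^{i_l}_j$ converges weakly-$*$ and boundedly by induction. So the right side converges to the same expression for $u$, which equals $\int\varphi\,du^{i_1}\wedge\dots\wedge du^{i_l}\wedge\gamma$. This proves the claim. With $l=k$, testing against $\chi_F\,(f\circ\hat\Phi)\in L^1(\mathbb R^d)$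 gives $T(f,\pi_j)\to T(f,\pi)$. $\square$

**The commuting case.** Here $d=k$ and $\tau=X_1\wedge\dots\wedge X_k$, so (8) says $T=\hat\Phi_\#[\chi_F]$. Since $\xi$ is smooth, hence Lipschitz for $d_R$ on the compact set $K$, and $\xi\circ\Phi=(\mathrm{id},0)$, the map $\Phi:F\to\mathbb G_R$ is bi-Lipschitz onto $K$. So $T$ is the push-forward of integration over the compact set $F\subset\mathbb R^k$ under a map that is bi-Lipschitz on $F$: an integer rectifiable current of multiplicity one.

**Tangent planes.** We now compute the derivative of $\hat\Phi$ on $F$. At a.e. $x\in F$, $x$ is a density point and $\hat\Phi$ is differentiable at $x$. For a unit vector $v$ take $x_j$ as in the observation; Lemma 7 with $x'=x_j$, divided by $|x_j-x|$, gives in the limit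
$$D\hat\Phi(x)v=\sum_{i\le d}v_iX_i(\Phi(x))\quad\text{for all }v\in\mathbb R^d,\text{ for a.e. }x\in F.\tag{9}$$
Let $\tau^L$ be the left-invariant $k$-vector field determined by $\tau$. For smooth $g$ the chain rule gives $d(g\circ\hat\Phi)_x(v)=dg\bigl(\sum_{i\le d}v_iX_i\bigr)$ at $\Phi(x)$, so for every $\omega\in\Omega^k(\mathbb G)$
$$T(\omega)=\int_F\langle\omega,\tau^L\rangle(\Phi(x))\,dx.\tag{10}$$

**$T$ satisfies $(\ast)$.** Let $\theta\in\Omega^1(\mathbb G)$ be vertical. Then $\theta=\sum_{j>n}h_j\theta_j$ with $h_j\in C_c^\infty(\mathbb G)$. Since $\tau^L$ is horizontal, $\langle\theta\wedge\alpha,\tau^L\rangle=0$. Moreover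
$$d\theta\wedge\beta=\sum_jdh_j\wedge\theta_j\wedge\beta+\sum_jh_j\,d\theta_j\wedge\beta .$$
Each term of the first sum has the vertical factor $\theta_j$ and vanishes on $\tau^L$. At each point the second sum vanishes on $\tau^L$ because $\tau\in K_k(\mathbb G)$. By (10), $T(\theta\wedge\alpha+d\theta\wedge\beta)=0$.

## 10. Test functions that tend to zero while $T$ does not

It remains to produce the sequence required by Lemma 4. For $M\ge1$ and a stage-$M$ interval $J$ of the Cantor construction, let $\lambda_J$ be its center and $K_J=\Phi(\{x\in F:x_1\in J\})$. These are $2^M$ compact sets with union $K$. They are pairwise disjoint because $\xi_1(\Phi(x))=x_1$.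

If $J\ne J'$, then all pairs $x,x'\in F$ with $x_1\in J$, $x_1'\in J'$ have the same first index $m<M$ with $a_m(x_1)\neq a_m(x_1')$, and $J,J'$ lie in a common stage-$m$ interval. So $|\lambda_J-\lambda_{J'}|\le r_m$, and Lemma 8 gives
$$|\lambda_J-\lambda_{J'}|\le c_0^{-1}d_{CC}(K_J,K_{J'}).\tag{11}$$

**Lemma 10.** There is a smooth $\psi_M:\mathbb G\to\mathbb R$, $2c_0^{-1}$-Lipschitz for $d_{CC}$, with $\psi_M=\lambda_J$ on a neighborhood of $K_J$ for every stage-$M$ interval $J$.

*Proof.* Let $\delta=\frac14\min_{J\neq J'}d_{CC}(K_J,K_{J'})>0$, and let $N_J$ be the closed $d_{CC}$-neighborhood of $K_J$ of radius $\delta$. Then $d_{CC}(N_J,N_{J'})\ge d_{CC}(K_J,K_{J'})-2\delta\ge\frac12d_{CC}(K_J,K_{J'})$. By (11) the function equal to $\lambda_J$ on $N_J$ is $2c_0^{-1}$-Lipschitz on $\bigcup_JN_J$. Let $\psi$ be its McShane extension to $(\mathbb G,d_{CC})$, with the same constant. For $0\le\eta\in C_c^\infty(\mathbb G)$ with $\int\eta\,d\mu=1$ define $\psi_M$ from $\psi$ and $\eta$ as in (1). It is smooth by the second formula there, and $2c_0^{-1}$-Lipschitz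 for $d_{CC}$ by the first formula and left-invariance. Choose compact neighborhoods $K_J'$ of $K_J$ inside $\operatorname{int}N_J$. If $\operatorname{spt}\eta$ is close enough to $e$, then by compactness $y^{-1}g\in N_J$ for all $y\in\operatorname{spt}\eta$, $g\in K_J'$ and all $J$, so $\psi_M=\lambda_J$ on $K_J'$. $\square$

Define
$$\rho_M=\max\{-r_M,\min\{r_M,\ \xi_1-\psi_M\}\}.$$

**Step 1: $\rho_M$ is admissible in Lemma 4.** By (a) and Lemma 10, $\rho_M$ is $(1+2c_0^{-1})$-Lipschitz for $d_{CC}$, uniformly in $M$. As a truncation of a smooth function it is locally Lipschitz for $d_R$. And $|\rho_M|\le r_M\to0$ uniformly on $\mathbb G$.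

**Step 2: on $K$, $T$ cannot tell $\rho_M$ from $\xi_1$.** If $x_1\in J$, then $|\xi_1-\psi_M|=|x_1-\lambda_J|\le\frac12r_M<r_M$ at $\Phi(x)$. So there is an open $U\supset K$ on which $\rho_M=\xi_1-\psi_M$ and $\psi_M$ is locally constant. Then $\rho_M\circ\hat\Phi-\xi_1\circ\hat\Phi$ is locally constant on the open set $\hat\Phi^{-1}(U)\supset F$, and therefore $d(\rho_M\circ\hat\Phi)=d(\xi_1\circ\hat\Phi)$ a.e. on $F$.

**Step 3: the value of $T$.** By (9) and $d\xi_i(X_j)=\delta_{ij}$, $d(\xi_i\circ\hat\Phi)_x=dx_i$ for $i\le d$ and a.e. $x\in F$. Let $f\in C_c^\infty(\mathbb G)$ with $f=1$ near $K$. For all $M$, Step 2 and (8) give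
$$T(f,\rho_M,\xi_2,\dots,\xi_k)=\int_F\langle dx_1\wedge\dots\wedge dx_k,\tau\rangle\,dx=\tau_{1\cdots k}\,\mathcal L^d(F)\ne0.\tag{12}$$

By Lemma 4, $T$ is not of the form $I_\#S$. With Lemma 9, the verification of $(\ast)$ and the commuting case in Section 9, this proves Theorem 5. $\blacksquare$

## 11. The classification, and infinite codimension

*Proof of Theorem 6.* By (i), $I_\#$ always maps into the currents satisfying $(\ast)$, and by Lemma 3 it is always injective.

**Abelian groups.** As seen in Section 2, the two sides coincide and $I_\#$ is the identity.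

**$K_k(\mathbb G)=0$.** By Lemma 2 the target space is $\{0\}$. By (i) and injectivity, $\mathcal M_k^{loc}(\mathbb G_{CC})=\{0\}$ as well, and $I_\#$ is trivially bijective.

**$\mathbb G$ non-abelian and $K_k(\mathbb G)\neq0$.** By Theorem 5, $I_\#$ is not onto. For infinite codimension we use disjoint translates of one counterexample. Let $T$ be the current of Section 9. Since $K$ is compact and $\mathbb G$ is not, we can choose inductively $g_i\notin\bigcup_{j<i}g_jKK^{-1}$; then the sets $g_iK$ are pairwise disjoint. Let $T_i=(L_{g_i})_\#T$, where $L_g$ is left translation. These are in $\mathcal M_k^{loc}(\mathbb G_R)$ and satisfy $(\ast)$, because left translations are diffeomorphisms preserving verticality.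

Suppose a finite sum $\sum_ic_iT_i$ with, say, $c_1\ne0$ equals $I_\#S$. Push forward by $L_{g_1^{-1}}$, which is an isometry of $d_{CC}$ and a diffeomorphism: the sum becomes one of the same kind, with $S$ replaced by $(L_{g_1^{-1}})_\#S$ and $g_i$ by $g_1^{-1}g_i$. So we may assume $g_1=e$. Choose $f\in C_c^\infty(\mathbb G)$ equal to $1$ near $K$ and to $0$ near $g_iK$ for the other indices in the sum. For those indices $T_i(f,\cdot)=T(f\circ L_{g_i},\cdot\circ L_{g_i})=0$ by Lemma 9, since $f\circ L_{g_i}=0$ on $K$. By (12), for all $M$,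
$$S(f,\rho_M,\xi_2,\dots,\xi_k)=c_1T(f,\rho_M,\xi_2,\dots,\xi_k)=c_1\tau_{1\cdots k}\,\mathcal L^d(F)\neq0 .$$
This contradicts Lemma 4 applied to $\sum_ic_iT_i$. So the classes of the $T_i$ are linearly independent modulo the image of $I_\#$, and the image has infinite codimension. $\blacksquare$

There is no conflict with (ii) or (iii). The mass $\|T\|$ is concentrated on $K$, a Lipschitz image in $\mathbb G_R$ of a subset of $\mathbb R^d$ with $d\le n<N$, so $\mu(K)=0$ and $T\neq0$ is not absolutely continuous. If $T$ were locally normal, then (iii) would give a preimage under $I_\#$, against Theorem 5; so $T$ is not locally normal, as the computation after Lemma 4 led us to expect.
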